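# Homomorphisms with the Baire Property on Čech-complete groups

All topological spaces are assumed to be Hausdorff. We work in ZFC, and the axiom of choice will be used freely.

## Pettis' theorem: targets covered by countably many small translates

We begin with the case of a group homomorphism whose target is "small". Here are the notions involved.

**Definition (Baire Property).** A subset of a space $X$ is *meager* if it is a countable union of nowhere dense sets. The sets *with the Baire Property* in $X$ form the smallest $\sigma$-algebra containing all open and all meager subsets of $X$. A function $f:X\to Y$ is *BP-measurable* if $f^{-1}[U]$ has the Baire Property for every open $U\subseteq Y$.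

**Definition (Baire space).** A space is *Baire* if countable intersections of dense open sets are dense; equivalently, if no nonempty open subset is meager.

For instance, $\mathbb Q$ is a meager subset of $\mathbb R$, so every subset of $\mathbb Q$ has the Baire Property in $\mathbb R$. The space $\mathbb R$ is Baire. The space $\mathbb Q$ is not: it is a countable union of nowhere dense singletons.

**Definition ($\omega$-narrow).** A topological group $Y$ is *$\omega$-narrow* if for every nonempty open $U\subseteq Y$ there is a countable $C\subseteq Y$ with $Y=CU=UC$.

Every separable group is $\omega$-narrow: if $C$ is countable and dense and $y\in Y$, then the open set $yU^{-1}$ contains some $c=yu^{-1}$, so $y=cu\in CU$. Similarly $U^{-1}y$ meets $C$, so $y\in UC$. An uncountable discrete group is not $\omega$-narrow: take $U=\{1\}$.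

We also need a way to measure distance in $Y$. A pseudometric $d$ on $Y$ is *left-invariant* if $d(yu,yv)=d(u,v)$ for all $y,u,v\in Y$. By Hewitt–Ross, *Abstract Harmonic Analysis I*, Thm 8.2, for every neighborhood $V$ of $1$ in a topological group $Y$ there is a continuous left-invariant pseudometric $d$ on $Y$ with $\{y:d(1,y)<1\}\subseteq V$. Continuity of $d$ makes every $d$-open set open in $Y$. On a discrete group the metric taking the value $1$ on all pairs of distinct points is an example.

**Lemma 1.** The sets with the Baire Property in $X$ are exactly the sets $O\triangle M$ with $O$ open and $M$ meager. Hence if $A$ has the Baire Property and is nonmeager, there is a nonempty open $O$ with $O\setminus A$ meager.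

*Proof.* All sets $O\triangle M$ lie in the $\sigma$-algebra, and they include the open sets and the meager sets. It remains to see that they form a $\sigma$-algebra. The complement of $O\triangle M$ is $(X\setminus O)\triangle M$. The closed set $X\setminus O$ is the union of its interior $O'$ and a nowhere dense set, so this complement differs from $O'$ by a meager set. A union $\bigcup_n(O_n\triangle M_n)$ differs from $\bigcup_nO_n$ by a subset of $\bigcup_nM_n$, which is meager. For the last claim write $A=O\triangle M$. Then $O\setminus A\subseteq M$ is meager, and $O\ne\emptyset$ because otherwise $A=M$ would be meager. $\square$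

The next lemma is the engine of everything that follows.

**Lemma 2.** Let $X$ be a Baire topological group and let $A\subseteq X$ be nonmeager with the Baire Property. There is an open neighborhood $W$ of $1$ such that for every $z\in W$ there is $x\in A$ with $xz\in A$.

*Proof.* Take $O$ from Lemma 1 and put $W=O^{-1}O$. Let $z=u^{-1}v$ with $u,v\in O$. Then $u=vz^{-1}\in O\cap Oz^{-1}$, so the open set $O\cap Oz^{-1}$ is nonempty, hence nonmeager. Right translations of $X$ are homeomorphisms, so $(O\setminus A)\cup(O\setminus A)z^{-1}$ is meager. Pick $x\in O\cap Oz^{-1}$ outside it. Since $x\in O$ and $x\notin O\setminus A$, we have $x\in A$. Since $xz\in O$ and $xz\notin O\setminus A$, we have $xz\in A$. $\square$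

**Proposition 3 (Pettis).** Any BP-measurable homomorphism $h:X\to Y$ from a Baire topological group $X$ to an $\omega$-narrow topological group $Y$ is continuous.

*Proof.* It suffices to prove continuity at $1$. Let $V$ be a neighborhood of $1$ in $Y$, and let $d$ be a continuous left-invariant pseudometric with $\{d(1,\cdot)<1\}\subseteq V$. Put $U=\{u:d(1,u)<1/2\}$ and choose a countable $C$ with $Y=CU$. Two points of one set $cU$ satisfy $d(cu,cv)=d(u,v)\le d(u,1)+d(1,v)<1$.

The countably many sets $h^{-1}(cU)$ have the Baire Property and cover $X$, and $X$ is nonmeager. So one of them, call it $A=h^{-1}(cU)$, is nonmeager. Take $W$ from Lemma 2. For $z\in W$ there is $x$ with $h(x),h(x)h(z)\in cU$, so $d(1,h(z))=d(h(x),h(x)h(z))<1$ and $h(z)\in V$. $\square$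

What happens if we allow an arbitrary target group, with no smallness condition, and in exchange ask for more completeness of $X$?

**Definition (Čech-complete).** A topological group $X$ is *Čech-complete* if its underlying space is homeomorphic to a $G_\delta$-subset of some compact Hausdorff space.

Compact groups, discrete groups and $\mathbb R$ are Čech-complete (a locally compact space is open in its one-point compactification).

The problem, from Taras Banakh, "Automatic continuity of measurable homomorphisms on Cech-complete topological groups", arXiv:2206.02481 (2022), is this: *is every BP-measurable homomorphism from a Čech-complete group to a topological group continuous?* Two neighboring statements are known. The answer is yes if $X$ is in addition $\omega$-narrow. It is also yes if BP-measurability is replaced by Borel measurability, or by universal measurability (preimages of open sets are measurable with respect to every probability Radon measure on $X$). We shall prove that the answer is yes without such additions.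

**Theorem A.** Let $X$ be a Čech-complete topological group, $Y$ a topological group, and $h:X\to Y$ a BP-measurable homomorphism. Then $h$ is continuous.

## Two obstructions when the target is large

In the proof of Proposition 3, the cover of $Y$ by small sets was countable, and so one preimage had to be nonmeager. If $Y$ is an uncountable discrete group and $d$ is the $0$–$1$ metric, sets of $d$-diameter less than $1$ are points or empty. If $h(X)$ is uncountable, then $X$ is covered by uncountably many preimages of points, and an uncountable cover of a Baire space may consist of meager sets: $\mathbb R$ is the disjoint union of its singletons. So the cover alone does not produce a nonmeager piece, and the argument stops at the words "one of them is nonmeager".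

A natural remedy is to make the image small. Restrict $h$ to a countable subgroup $\Lambda\le X$; then $h(\Lambda)$ is countable, hence $\omega$-narrow. But now the *source* is spoiled. Take $\Lambda=\mathbb Q\le\mathbb R$. The group $\mathbb Q$ is meager in itself, so every subset of it has the Baire Property, and the identity $\mathbb Q\to\mathbb Q_{\rm discrete}$ is BP-measurable and discontinuous. The step of Lemma 2 that picks $x$ outside a meager set has no counterpart inside $\Lambda$.

Look at Lemma 2 again, however. It contains two kinds of points: the increment $z$ and the base point $x$. Only $x$ is found by a category argument. So we may let $z$ run through $\Lambda$ while $x$ runs through all of $X$. We then need a nonmeager $A\subseteq X$ with the Baire Property such that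
$$x\in A,\quad z\in\Lambda,\quad xz\in A\quad\Longrightarrow\quad h(z)\ \text{is close to}\ 1. \tag{1}$$
The condition only compares points of the same coset $x\Lambda$. Let us see what this buys in the extreme case.

## Discrete targets: a Vitali argument

**Proposition 4.** Let $X$ be a Baire topological group, $Y$ a discrete group, $h:X\to Y$ a BP-measurable homomorphism, and $\Lambda\le X$ a countable subgroup. There is a neighborhood $W$ of $1$ in $X$ with $h(z)=1$ for all $z\in\Lambda\cap W$.

*Proof.* Let $H=h(\Lambda)$ and choose a set $T\subseteq Y$ meeting each left coset $yH$ in exactly one point. Every subset of $Y$ is open, so $A=h^{-1}(T)$ has the Baire Property. For $x\in X$ there is $\gamma\in\Lambda$ with $h(x)h(\gamma)\in T$, that is, $x\in A\gamma^{-1}$. So $X=\bigcup_{\gamma\in\Lambda}A\gamma^{-1}$ is a countable union of translates of $A$, and $A$ is nonmeager. Take $W$ from Lemma 2. For $z\in\Lambda\cap W$ there is $x$ with $h(x),h(x)h(z)\in T$. These two points lie in the same coset $h(x)H$, so they are equal, and $h(z)=1$. $\square$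

If $X$ is also metrizable, continuity follows at once. If $\ker h$ contained no neighborhood of $1$, there would be $q_n\to1$ with $h(q_n)\ne1$, and Proposition 4 for the countable subgroup generated by the $q_n$ would be contradicted for large $n$.

Where does this break for a general $Y$? A transversal $T$ is no longer open, and $h^{-1}(T)$ may fail to have the Baire Property. Take $X=Y=\mathbb R$, $h=\mathrm{id}$, $\Lambda=\mathbb Q$. Then $T$ is a Vitali set. If it had the Baire Property it would be nonmeager, since its countably many rational translates cover $\mathbb R$. Lemma 2 would then give a rational $z\ne0$ and $x$ with $x,x+z\in T$, which is impossible.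

But (1) asks only that $h(z)$ be *close* to $1$. So we do not need to choose one point in each coset of $H$; a small piece of each coset will do. Divide $Y$ into small open pieces, index the pieces by ordinals, and on each coset keep the points lying in the piece of least index. Since the pieces are open, the selected set will be a difference of two open sets. A partition of $Y$ into small open pieces need not exist, but a cover consisting of countably many disjoint families does. We construct it next.

## A cover by countably many disjoint open families

**Lemma 5 (Stone).** Let $(Y,d)$ be a pseudometric space and $\varepsilon>0$. There are an ordinal $\lambda$ and $d$-open sets $G_{n,\alpha}$ ($n\ge1$, $\alpha<\lambda$) such that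

* (a) $\bigcup_{n,\alpha}G_{n,\alpha}=Y$;
* (b) for each fixed $n$ the sets $G_{n,\alpha}$, $\alpha<\lambda$, are pairwise disjoint;
* (c) $d(u,v)<\varepsilon$ whenever $u,v\in G_{n,\alpha}$.

*Proof.* Write $B(y,r)$ for open $d$-balls. Enumerate $Y=\{y_\alpha:\alpha<\lambda\}$ and put
$$W_\alpha=B(y_\alpha,\varepsilon/2),\qquad A_{n,\alpha}=\Big\{y: B(y,2^{-n})\subseteq W_\alpha,\ y\notin\bigcup_{\beta<\alpha}W_\beta\Big\},\qquad G_{n,\alpha}=\bigcup_{y\in A_{n,\alpha}}B(y,2^{-n-1}).$$
In words: assign $y$ to the first ball $W_\alpha$ that contains it, place it at level $n$ if it is at least $2^{-n}$ deep inside, and then thicken a little.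

(c) We have $G_{n,\alpha}\subseteq W_\alpha$, and two points of $W_\alpha$ are at distance less than $\varepsilon/2+\varepsilon/2$.

(b) Let $\beta<\alpha$, $y\in A_{n,\beta}$, $y'\in A_{n,\alpha}$. Then $y'\notin W_\beta\supseteq B(y,2^{-n})$, so $d(y,y')\ge2^{-n}$. A common point of $B(y,2^{-n-1})$ and $B(y',2^{-n-1})$ would give $d(y,y')<2^{-n}$. So these balls are disjoint, and hence so are $G_{n,\beta}$ and $G_{n,\alpha}$.

(a) Given $y$, let $\alpha$ be least with $y\in W_\alpha$. As $W_\alpha$ is $d$-open, there is $n\ge1$ with $B(y,2^{-n})\subseteq W_\alpha$. Then $y\in A_{n,\alpha}\subseteq G_{n,\alpha}$. $\square$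

For the $0$–$1$ metric and $\varepsilon=1$, every ball occurring in the construction is a single point, so $G_{n,\alpha}=\{y_\alpha\}$ for every $n$.

## Selecting the least index on each coset

**Lemma 6.** Let $Y$ be a topological group, $d$ a continuous left-invariant pseudometric on $Y$, $H\le Y$ a subgroup, $C\subseteq H$ a $d$-dense subset of $H$, and $\varepsilon>0$. There are sets $T_n\subseteq Y$, $n\ge1$, such that

* (a) each $T_n$ is a difference of two open subsets of $Y$;
* (b) $Y=\bigcup_{n\ge1}\bigcup_{c\in C}T_nc^{-1}$;
* (c) if $y\in T_n$, $u\in H$ and $yu\in T_n$, then $d(1,u)<\varepsilon$.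

*Proof.* Take $G_{n,\alpha}$ from Lemma 5. Let $E_n=\bigcup_\alpha G_{n,\alpha}$ and, for $y\in E_n$, let $\varphi_n(y)$ be the unique $\alpha$ with $y\in G_{n,\alpha}$; it is unique by disjointness. Define
$$T_n=\{y\in E_n:\ \varphi_n(y)=\min\varphi_n[yH\cap E_n]\}.$$
The minimum exists because ordinals are well-ordered.

**(a): the selected set is a difference of open sets.** A point $y\in E_n$ fails to be in $T_n$ exactly if there is $u\in H$ with $yu\in E_n$ and $\varphi_n(yu)<\varphi_n(y)$. With $\alpha=\varphi_n(y)$ and $\beta=\varphi_n(yu)$ this says $y\in G_{n,\alpha}$, $yu\in G_{n,\beta}$ and $\beta<\alpha$. Hence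
$$E_n\setminus T_n=\bigcup_{u\in H}\ \bigcup_{\beta<\alpha<\lambda}\big(G_{n,\alpha}\cap G_{n,\beta}u^{-1}\big).\tag{2}$$
The sets $G_{n,\alpha}$ are open in $Y$, and right translations of $Y$ are homeomorphisms, so the right side of (2) is open. (The translates $G_{n,\beta}u^{-1}$ need not be $d$-open, because $d$ is only left-invariant; but they are open in $Y$, and that is all we use.) Thus $T_n$ is $E_n$ minus the open set (2).

**(b): the translates by $C$ cover $Y$.** Let $y\in Y$ and choose $n$ with $y\in E_n$. Let $\beta=\min\varphi_n[yH\cap E_n]$, attained at $yu$ with $u\in H$. So $yu\in G_{n,\beta}$. For $c\in C$ we have $d(yc,yu)=d(c,u)$, which can be made as small as we like. Since $G_{n,\beta}$ is $d$-open, there is $c\in C$ with $yc\in G_{n,\beta}$. Now $\varphi_n(yc)=\beta$ and $ycH=yH$, so $yc\in T_n$, that is, $y\in T_nc^{-1}$.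

**(c): two selected points of a coset are close.** If $y,yu\in T_n$ with $u\in H$, then $yH=yuH$, so $\varphi_n(y)$ and $\varphi_n(yu)$ are the minimum of the same set. Hence $y$ and $yu$ lie in one $G_{n,\alpha}$, and $d(1,u)=d(y,yu)<\varepsilon$. $\square$

In the discrete example after Lemma 5, $T_n$ consists of the point of least index in each coset $yH$. It is a transversal, as in Proposition 4.

For the next two propositions, $X$ is a Baire topological group, $h:X\to Y$ is a BP-measurable homomorphism, and $d$ is a continuous left-invariant pseudometric on $Y$.

**Proposition 7.** Let $\Lambda\le X$ be a subgroup such that $(h(\Lambda),d)$ is separable. Then for every $\varepsilon>0$ there is a neighborhood $W$ of $1$ in $X$ with $d(1,h(z))<\varepsilon$ for all $z\in\Lambda\cap W$.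

*Proof.* Apply Lemma 6 with $H=h(\Lambda)$ and a countable $d$-dense $C\subseteq H$. For each $c\in C$ fix $\gamma_c\in\Lambda$ with $h(\gamma_c)=c$, and put $A_n=h^{-1}(T_n)$.

**The sets $A_n$ have the Baire Property.** By Lemma 6(a), $A_n$ is a difference of preimages of two open sets.

**Some $A_n$ is nonmeager.** Let $x\in X$. By Lemma 6(b) there are $n$ and $c$ with $h(x\gamma_c)=h(x)c\in T_n$, so $x\in A_n\gamma_c^{-1}$. Thus $X=\bigcup_n\bigcup_{c\in C}A_n\gamma_c^{-1}$. This union is countable and $X$ is Baire, so some $A_n\gamma_c^{-1}$ is nonmeager, and hence so is $A_n$.

**Conclusion.** Fix such an $n$ and take $W$ from Lemma 2 for $A=A_n$. Let $z\in\Lambda\cap W$. There is $x$ with $x,xz\in A_n$, so $h(x)\in T_n$ and $h(x)h(z)\in T_n$, with $h(z)\in H$. By Lemma 6(c), $d(1,h(z))<\varepsilon$. $\square$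

The separability of $(h(\Lambda),d)$ is used once, to have countably many translates. Note that $\Lambda$ itself may be meager and need not have any good property inside $X$.

## Images of compact sets are totally bounded

Proposition 7 applies to every countable $\Lambda$, whatever $Y$ is. If $X$ is metrizable, this already gives continuity by the sequence argument after Proposition 4. In a Čech-complete group, sequences need not describe the topology. For example, in the compact group $(\mathbb Z/2)^{\omega_1}$ the subgroup of elements with countable support is closed under limits of sequences; it is also proper and dense, hence not closed. The right test sets are compact sets, and these generate subgroups that may be uncountable. So we need to know that their images are separable. Proposition 7 for countable subgroups provides this.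

**Proposition 8.** For every compact $Q\subseteq X$ the space $(h(Q),d)$ is totally bounded. Consequently $(h(\Lambda),d)$ is separable for every $\sigma$-compact subgroup $\Lambda$ of $X$.

*Proof.* Suppose $(h(Q),d)$ is not totally bounded. Then there are $\varepsilon>0$ and $q_0,q_1,\dots\in Q$ with $d(h(q_n),h(q_m))\ge\varepsilon$ for $n\ne m$. Let $\Lambda$ be the subgroup generated by the $q_n$. It is countable, so $(h(\Lambda),d)$ is separable, and Proposition 7 gives a neighborhood $W$ of $1$ with $d(1,h(z))<\varepsilon$ for $z\in\Lambda\cap W$. Choose an open neighborhood $W_1$ of $1$ with $W_1^{-1}W_1\subseteq W$. Finitely many translates $aW_1$ cover $Q$, so some $q_n,q_m$ with $n\ne m$ lie in the same $aW_1$. Then $q_n^{-1}q_m\in W_1^{-1}W_1\subseteq W$ and $q_n^{-1}q_m\in\Lambda$, so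
$$d(h(q_n),h(q_m))=d(1,h(q_n^{-1}q_m))<\varepsilon,$$
a contradiction.

For the second claim, totally bounded pseudometric spaces are separable. If $\Lambda=\bigcup_kQ_k$ with $Q_k$ compact, then $h(\Lambda)$ is the union of the countably many separable sets $h(Q_k)$. $\square$

## From subgroups to the whole group: Theorems B and A

A space is a *$k$-space* if a set in it is closed as soon as its intersection with each compact subset is closed. Every metrizable space is a $k$-space: if $A$ is not closed, some sequence $a_n\in A$ converges to a point $x\notin A$, and the compact set $\{x\}\cup\{a_n\}$ meets $A$ in a set that is not closed. A topological group $X$ is a *$k$-group* if every homomorphism from $X$ to a topological group that is continuous on all compact subsets is continuous. A topological group that is a $k$-space is a $k$-group, as we check in the proof of (3) below. In particular $\mathbb R$, and even $\mathbb Q$, is a $k$-group.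

**Theorem B.** Let $X$ be a topological group whose underlying space is Baire, and let $h:X\to Y$ be a BP-measurable homomorphism to a topological group $Y$.

1. $h|_\Lambda$ is continuous for every subgroup $\Lambda\le X$ such that $h(\Lambda)$ is $\omega$-narrow. (For $\Lambda=X$ this is Proposition 3.)
2. $h|_S$ is continuous for every $\sigma$-compact $S\subseteq X$, and more generally for every $S\subseteq X$ having a dense $\sigma$-compact subset (for instance, every separable $S$).
3. If $X$ is a $k$-space, or just a $k$-group, then $h$ is continuous.

*Proof.* **A criterion.** We first record that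
$$\text{if } (h(\Lambda),d)\text{ is separable for every continuous left-invariant } d \text{ on } Y,\text{ then } h|_\Lambda \text{ is continuous.} \tag{3}$$
Given a neighborhood $V$ of $1$ in $Y$, choose $d$ with $\{d(1,\cdot)<1\}\subseteq V$ and apply Proposition 7 with $\varepsilon=1$. It gives $W$ with $h(\Lambda\cap W)\subseteq V$. So the homomorphism $h|_\Lambda$ is continuous at $1$, hence continuous.

**Part (1): $\omega$-narrow images are $d$-separable.** Let $d$ be a continuous left-invariant pseudometric on $Y$. For each $n\ge1$ the set $\{u\in h(\Lambda):d(1,u)<1/n\}$ is open in $h(\Lambda)$ and contains $1$, so there is a countable $C_n\subseteq h(\Lambda)$ with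
$$h(\Lambda)=C_n\{u\in h(\Lambda):d(1,u)<1/n\}.$$
Since $d(c,cu)=d(1,u)$, every point of $h(\Lambda)$ is within $1/n$ of $C_n$. So $\bigcup_nC_n$ is countable and $d$-dense in $h(\Lambda)$, and (3) applies.

**Part (2), $\sigma$-compact sets: pass to the generated subgroup.** Let $S$ be $\sigma$-compact. The subgroup $\Lambda$ generated by $S$ is the union of the sets $(S\cup S^{-1}\cup\{1\})^k$, $k\in\mathbb N$. The set $S\cup S^{-1}\cup\{1\}$ is a countable union of compact sets $K_j$. Its $k$-th power is the union of the countably many sets $K_{j_1}\cdots K_{j_k}$, each a continuous image of a compact product. So $\Lambda$ is $\sigma$-compact. By Proposition 8 and (3), $h|_\Lambda$ is continuous, hence so is $h|_S$.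

**Part (2), sets with a dense $\sigma$-compact subset: use regularity of $Y$.** Let $C\subseteq S$ be $\sigma$-compact and dense in $S$. For every $s\in S$ the set $C\cup\{s\}$ is $\sigma$-compact, so $h|_{C\cup\{s\}}$ is continuous. That this implies continuity of $h|_S$ is Bourbaki, *General Topology*, I.8.5, Thm 1; here is the argument. Let $s\in S$ and let $V$ be a neighborhood of $h(s)$. Topological groups are regular, so there is a closed neighborhood $V'\subseteq V$ of $h(s)$. By continuity of $h|_{C\cup\{s\}}$ at $s$ there is an open $U\ni s$ with $h(U\cap C)\subseteq V'$. Let $t\in U\cap S$. Then $t$ is in the closure of $U\cap C$, because $C$ is dense in $S$ and $U$ is open. As $h|_{C\cup\{t\}}$ is continuous at $t$, we get $h(t)\in\overline{h(U\cap C)}\subseteq V'\subseteq V$. So $h(U\cap S)\subseteq V$.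

A separable $S$ is covered by this, since a countable set is $\sigma$-compact.

**Part (3): continuity on compact sets suffices.** By (2), $h$ is continuous on every compact subset of $X$. If $X$ is a $k$-group, $h$ is continuous by definition. Suppose $X$ is a $k$-space, and let $g$ be any homomorphism from $X$ to a topological group that is continuous on compact sets. For $F$ closed in the target and $Q\subseteq X$ compact, $g^{-1}(F)\cap Q$ is closed in $Q$, hence closed in $X$. So $g^{-1}(F)$ is closed, and $g$ is continuous. Thus a topological group that is a $k$-space is a $k$-group, and in particular $h$ is continuous. $\square$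

To deduce Theorem A we need two textbook facts about a Čech-complete space $X$: it is Baire (Engelking, *General Topology*, 3.9.3), and it is a $k$-space (Engelking, 3.9.5). For the first, the proof of Lemma 9 below with a one-element index set is a full argument. For the second, here is a proof.

*Čech-complete spaces are $k$-spaces.* Let $X=\bigcap_nO_n$ with $O_n$ open in a compact Hausdorff space $K$. Let $A\subseteq X$ have closed intersection with each compact subset of $X$, and suppose that some $x\in X\setminus A$ is in the closure of $A$.

First we find a compact set around $x$. Choose open sets $U_n\ni x$ in $K$ ($n\ge0$) with $\overline{U_{n+1}}\subseteq U_n\cap O_n$. Then $Q=\bigcap_nU_n=\bigcap_n\overline{U_{n+1}}$ is compact, contains $x$ and lies in $X$. So $A\cap Q$ is compact and misses $x$, and there is an open $V\ni x$ in $K$ disjoint from $A\cap Q$.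

Now shrink it: put $U_0'=V$ and choose open $U'_{n+1}\ni x$ with $\overline{U'_{n+1}}\subseteq U'_n\cap U_n$. The compact set $Q'=\bigcap_nU_n'=\bigcap_n\overline{U'_{n+1}}$ lies in $Q\cap V$, so $Q'\subseteq X$ and $Q'\cap A=\emptyset$. Every open $G\supseteq Q'$ contains some $U_n'$, because the decreasing compact sets $\overline{U'_{n+1}}\setminus G$ have empty intersection.

Pick $a_n\in A\cap U'_n$, which is possible since $x$ is in the closure of $A$. The set $L=Q'\cup\{a_n:n\ge0\}$ is compact: finitely many members of an open cover contain $Q'$, so they contain some $U_m'$ and all $a_n$ with $n\ge m$. Since $L\subseteq X$, the set $A\cap L=\{a_n:n\ge0\}$ is closed in $L$, hence compact. So $K\setminus\{a_n:n\ge0\}$ is an open set containing $Q'$. It contains some $U'_m\ni a_m$, a contradiction. $\square$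

*Proof of Theorem A.* A Čech-complete group is a Baire space and a $k$-space, so Theorem B(3) applies. $\square$

## Non-Baire groups admit discontinuous BP-measurable homomorphisms

For $k$-groups the Baire hypothesis is not only sufficient.

**Theorem C.** For a $k$-group $X$ the following are equivalent: (a) $X$ is Baire; (b) every BP-measurable homomorphism from $X$ to any topological group is continuous.

*Proof.* (a)$\Rightarrow$(b) is Theorem B(3).

(b)$\Rightarrow$(a). Suppose $X$ is not Baire. Then some nonempty open $G\subseteq X$ is meager. All translates $xG$ are open and meager, and they cover $X$.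

**$X$ is meager in itself.** This is the Banach category theorem (Oxtoby, *Measure and Category*, Thm 16.1): a union of open meager sets is meager. In our case the argument runs as follows. Let $\mathcal U$ be a maximal family of pairwise disjoint nonempty open sets, each contained in some translate $xG$. Its union $U^*$ is dense: otherwise the nonempty open set $X\setminus\overline{U^*}$ would meet some $xG$, and the intersection could be added to $\mathcal U$. Each $U\in\mathcal U$ is meager, say $U=\bigcup_nN_{U,n}$ with $N_{U,n}$ nowhere dense. Put $N_n=\bigcup_{U\in\mathcal U}N_{U,n}$. If a nonempty open $O$ were contained in $\overline{N_n}$, then $O\cap U\ne\emptyset$ for some $U\in\mathcal U$. As $U$ is open and $N_n\cap U=N_{U,n}$, we would get $O\cap U\subseteq\overline{N_{U,n}}$, contradicting nowhere density. So each $N_n$ is nowhere dense, and $X=(X\setminus U^*)\cup\bigcup_nN_n$ is meager.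

**A discontinuous homomorphism.** Every subset of $X$ is now meager, so it has the Baire Property, and the identity from $X$ to $X$ with the discrete topology is a BP-measurable homomorphism. A discrete space is Baire, so $X$ is not discrete, and this homomorphism is discontinuous. $\square$

In particular, the Baire hypothesis in Theorem B(3) cannot be dropped: the identity $\mathbb Q\to\mathbb Q_{\rm discrete}$, which blocked us earlier, is an example.

## Metrizable Baire groups and arbitrary products

**Theorem D.** Conclusion (b) of Theorem C holds for every metrizable Baire group (completeness is not needed) and for every product $\prod_{i\in I}X_i$ of arbitrarily many Čech-complete groups.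

The first assertion follows from Theorem B(3), because metrizable spaces are $k$-spaces. For the second, by Theorem B(3) it suffices to show that the product is Baire and that it is a $k$-group. These are the next two lemmas. In the second we use that each $X_i$, being a topological group and a $k$-space, is a $k$-group.

**Lemma 9.** A product $X=\prod_{i\in I}X_i$ of nonempty Čech-complete spaces is Baire.

*Proof.* **Setup.** Replacing a compact space containing $X_i$ as a $G_\delta$-set by the closure of $X_i$ in it, we may take $X_i$ dense in a compact Hausdorff space $c_i$ with $X_i=\bigcap_nO_{i,n}$, where $O_{i,0}\supseteq O_{i,1}\supseteq\cdots$ are open in $c_i$. Then $X$ is dense in $\prod_ic_i$. Let $D_n$ ($n\ge0$) be dense open in $X$, say $D_n=X\cap E_n$ with $E_n$ open in $\prod_ic_i$. Let $U_0=\prod_iU_{0,i}$ be a nonempty basic open box in $\prod_ic_i$, with $U_{0,i}=c_i$ for $i$ outside a finite set $F_0$. We must find a point of $U_0\cap X\cap\bigcap_nD_n$.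

**Shrinking boxes.** We construct finite sets $F_0\subseteq F_1\subseteq\cdots$ and nonempty open boxes $U_n=\prod_iU_{n,i}$ with $U_{n,i}=c_i$ for $i\notin F_n$ such that
$$U_{n+1}\cap X\subseteq D_n,\qquad \overline{U_{n+1,i}}\subseteq U_{n,i}\cap O_{i,n}\ \text{ for } i\in F_{n+1}.\tag{4}$$
Given $U_n$, the set $U_n\cap X$ is nonempty and open in $X$, so there is $p\in U_n\cap D_n$. Choose a basic box $\prod_iB_i$ with $p\in\prod_iB_i\subseteq U_n\cap E_n$, and a finite $F_{n+1}\supseteq F_n$ with $B_i=c_i$ for $i\notin F_{n+1}$. For $i\in F_{n+1}$ we have $p_i\in X_i\subseteq O_{i,n}$, and by regularity of $c_i$ there is an open $U_{n+1,i}\ni p_i$ with $\overline{U_{n+1,i}}\subseteq B_i\cap U_{n,i}\cap O_{i,n}$. For $i\notin F_{n+1}$ put $U_{n+1,i}=c_i$. Then $U_{n+1}\subseteq\prod_iB_i\subseteq E_n$, and (4) holds.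

**A point in the intersection.** Let $i\in\bigcup_nF_n$, and let $m$ be least with $i\in F_m$. For $n<m$ we have $U_{n,i}=c_i$. For $n\ge m$, (4) gives $\overline{U_{n+1,i}}\subseteq U_{n,i}\cap O_{i,n}$. Hence $\bigcap_nU_{n,i}=\bigcap_{n\ge m}\overline{U_{n+1,i}}$ is a decreasing intersection of nonempty compact sets. It is nonempty and contained in $\bigcap_{n\ge m}O_{i,n}=X_i$, because the $O_{i,n}$ decrease. Choose $x_i$ in it. For $i\notin\bigcup_nF_n$ choose $x_i\in X_i$ arbitrarily. Then $x=(x_i)$ is in $X$ and in every $U_n$, so $x\in U_0\cap X\cap\bigcap_nD_n$. $\square$

**Lemma 10.** A product $X=\prod_{i\in I}X_i$ of $k$-groups is a $k$-group.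

*Proof.* Let $h:X\to Y$ be a homomorphism that is continuous on compact sets, and let $V$ be a neighborhood of $1$ in $Y$. Choose a closed neighborhood $V_1$ of $1$ with $V_1V_1\subseteq V$. For $J\subseteq I$ regard $X_J=\prod_{i\in J}X_i$ as a subgroup of $X$, with coordinates $1$ outside $J$.

**All but finitely many coordinates are harmless.** We claim that $h(X_{I\setminus F})\subseteq V_1$ for some finite $F$. Suppose not. We choose recursively pairwise disjoint finite sets $F_n\subseteq I$ and $x^n\in X_{F_n}$ with $h(x^n)\notin V_1$. Given $F_0,\dots,F_{n-1}$, put $J=I\setminus(F_0\cup\dots\cup F_{n-1})$. By assumption there is $x\in X_J$ with $h(x)\notin V_1$. The set $P=\prod_{i\in I}\{1,x_i\}$ is compact, so $h|_P$ is continuous. For finite $E\subseteq J$ let $x|_E\in P$ be equal to $x$ on $E$ and to $1$ elsewhere. Along the directed set of finite $E\subseteq J$, these points converge to $x$. If all $h(x|_E)$ were in the closed set $V_1$, then so would be $h(x)$. So $h(x|_E)\notin V_1$ for some $E$; put $F_n=E$ and $x^n=x|_E$.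

Each coordinate is nontrivial in at most one $x^n$, and a basic neighborhood of $1$ restricts only finitely many coordinates. So $x^n\to1$, and the set $\{1\}\cup\{x^n:n\in\omega\}$ is compact. By continuity of $h$ on it, $h(x^n)\to1$, contradicting $h(x^n)\notin V_1$.

**The finitely many remaining coordinates.** Let $F$ be as in the claim. For $i\in F$ the homomorphism $h|_{X_i}$ is continuous on compact sets, hence continuous, since $X_i$ is a $k$-group. For $x\in X_F$, $h(x)$ is the product of the finitely many values $h(x_i)$, $i\in F$, where $x_i$ is viewed as an element of the coordinate subgroup $X_i$. So $h|_{X_F}$ is continuous, and $h(N)\subseteq V_1$ for some neighborhood $N$ of $1$ in $X_F$. The set $N\cdot X_{I\setminus F}$ is a neighborhood of $1$ in $X$, and $h(N\cdot X_{I\setminus F})\subseteq V_1V_1\subseteq V$. Thus $h$ is continuous at $1$, hence continuous. $\square$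

Lemmas 9 and 10 together with Theorem B(3) complete the proof of Theorem D. $\square$
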